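# A Bézout domain whose Ziegler spectrum has Cantor–Bendixson rank $\lambda+1$

## 1. Lexicographic groups $\mathbb Z^k$ glued along constant sequences

For $k\ge 1$ let $\mathbb Z^k$ have basis $e_0,\dots,e_{k-1}$ and the lexicographic order in which the nonzero coordinate of highest index decides the sign. Its least positive element is $1_k:=e_0$. Consider
$$G_\omega=\bigoplus_{k\ge1}\mathbb Z^k+\mathbb Z\cdot(1_1,1_2,1_3,\dots)\ \subset\ \prod_{k\ge1}\mathbb Z^k .$$
An element of $G_\omega$ is a sequence $g$ for which there is an integer $n$ with $g(k)=n1_k$ for all but finitely many $k$. If $g,h$ belong to $G_\omega$ with integers $n,m$, then their pointwise supremum is eventually $\max(n,m)1_k$, so it lies in $G_\omega$ again. Thus $G_\omega$ is a lattice-ordered abelian group (an $\ell$-group) under pointwise order.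

The Jaffard–Kaplansky–Ohm theorem says that every abelian $\ell$-group is the group of divisibility of a Bézout domain. So there is a Bézout domain $R$ with field of fractions $K$ and a surjective homomorphism $v:K^*\to G_\omega$ such that, for $q\ne0$, $q\in R$ iff $v(q)\ge0$. Each $k$ gives a valuation $q\mapsto v(q)(k)$ with value group $\mathbb Z^k$, hence a chain of $k$ nonzero primes. There is one more valuation, "at infinity", sending $q$ to the eventual integer $n$, with value group $\mathbb Z$. Picture the convergent sequence $1,2,3,\dots\to\infty$. The local ring at $k$ gets more complicated as $k$ grows, the local ring at $\infty$ is a discrete valuation ring, and an element of value $n$ at $\infty$ has the smallest conceivable kind of value, $n1_k$, at almost every $k$.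

This $R$ has a Ziegler spectrum of Cantor–Bendixson rank exactly $\omega+1$, and it is the simplest counterexample to the conjecture stated in Section 2. We shall describe the points of the Ziegler spectrum by pairs $(I,J)$ of ideals living at one point of the sequence. Over $k$ we shall find only finite ranks, unbounded as $k$ grows. Over $\infty$, a pair of nonzero ideals has rank $1$, a pair with exactly one zero ideal has rank $\omega$, and the pair $(0,0)$ sits on top with rank $\omega+1$.

## 2. Ziegler spectra, Cantor–Bendixson rank, and the statements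

Rings are commutative with $1$, and modules are right modules. "Limit ordinal" includes $0$; so the ordinals $\lambda+1$ with $\lambda$ a limit ordinal include $1$.

**Definition 2.1.** A Prüfer domain is an integral domain $R$ such that $R_{\mathfrak m}$ is a valuation domain for every maximal ideal $\mathfrak m$. A Bézout domain is an integral domain whose finitely generated ideals are principal.

Every Bézout domain is Prüfer: if $g$ generates $(a,b)\ne 0$ and $a=ga'$, $b=gb'$, then $(a',b')=R$, so $a'$ or $b'$ is a unit of $R_{\mathfrak m}$ and one of $a,b$ divides the other there. In a Bézout domain $\gcd(a,b)$ denotes a generator of $(a,b)$; it is a linear combination of $a$ and $b$. Also $\mathrm{lcm}(a,b)=ab/\gcd(a,b)$ (or $0$ if $a=0$ or $b=0$), and in $R_{\mathfrak m}$ the lcm is associated to $a$ or to $b$.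

**Definition 2.2.** A pp-$1$-formula over $R$ is a formula in one free variable $x$ that is a conjunction of linear equations over $R$ preceded by some existential quantifiers. The Ziegler spectrum $\mathrm{Zg}(R)$ has as points the isomorphism classes of indecomposable pure-injective $R$-modules. A basis of compact open sets is given by
$$(\varphi/\psi)=\{N:\varphi(N)\supsetneq\varphi(N)\cap\psi(N)\},$$
for pairs of pp-$1$-formulae $\varphi,\psi$.

Examples of pp-$1$-formulae are $a|x$ (that is, $\exists y\,(x=ya)$), $xb=0$, and $\exists y\,(x=yc\wedge yd=0)$. Since $R$ is commutative, $\varphi(L)=\{x\in L:\varphi(x)\}$ is a submodule of $L$. Up to equivalence the pp-$1$-formulae form a modular lattice under $\wedge$ and $+$, where $(\varphi+\psi)(L)=\varphi(L)+\psi(L)$.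

**Definition 2.3.** For a space $X$ put $X^{(0)}=X$, let $X^{(\alpha+1)}$ be $X^{(\alpha)}$ with its isolated points removed, and $X^{(\mu)}=\bigcap_{\alpha<\mu}X^{(\alpha)}$ for limit $\mu>0$. The CB rank of $X$ is the least $\alpha$ with $X^{(\alpha+1)}=\emptyset$; it is undefined if there is none. A point $p$ has rank $\sigma$ if $p\in X^{(\sigma)}\setminus X^{(\sigma+1)}$.

For a field, $\mathrm{Zg}(R)$ is one point and the CB rank is $0$. We use four remarks throughout. Each $X^{(\sigma)}$ is closed. Rank is local: it may be computed in any open subspace containing the point. If every neighborhood of $p$ contains a point $\ne p$ of $X^{(\sigma)}$, then $p\in X^{(\sigma+1)}$. If all points have a rank, the CB rank is the least ordinal $\ge$ all ranks of points; and it is defined only if all points have a rank.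

**Conjecture** (Lorna Gregory, "Dimensions on Lattice Ordered Abelian Groups and Model Theory of Modules over Prüfer Domains", arXiv:2202.08339 (2022)). Let $\lambda$ be a limit ordinal. There does not exist a Prüfer domain whose Ziegler spectrum has CB rank $\lambda+1$.

Two facts are quoted from that paper.

1. (i) The CB rank of the Ziegler spectrum of a Prüfer domain is never equal to $1$.
2. (ii) Every ordinal that is not of the form $\lambda+1$ with $\lambda$ a limit ordinal occurs as the CB rank of the Ziegler spectrum of some Bézout domain.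

By (i), the conjecture is true for $\lambda=0$. It is false for every other limit ordinal:

**Theorem A.** For every infinite ordinal $\alpha$ there is a Bézout domain $R$ such that $\mathrm{Zg}(R)$ has CB rank $\alpha+1$. In particular, for every limit ordinal $\lambda>0$ there is a Bézout (hence Prüfer) domain whose Ziegler spectrum has CB rank $\lambda+1$.

**Corollary.** An ordinal is the CB rank of the Ziegler spectrum of a Prüfer domain iff it is $\ne1$. The same holds for Bézout domains.

"Only if" is (i). Ordinals not of the form $\lambda+1$ occur by (ii), and $\lambda+1$ with $\lambda>0$ occurs by Theorem A.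

**Theorem B.** If $R$ is a Bézout domain of finite Krull dimension and the CB rank of $\mathrm{Zg}(R)$ is defined, then it is not of the form $\lambda+1$, $\lambda$ a limit ordinal. Conversely, every ordinal not of this form occurs for a Bézout domain of Krull dimension $\le1$.

Theorem B is not needed for the disproof. It shows that the growing chains of primes in $G_\omega$ are not an accident.

## 3. Facts from model theory, lattices and ordinals

The pp-type $p$ of $x\in M$ is the set of pp-$1$-formulae true of $x$ in $M$. We write $PE(M)$ for the pure-injective hull of $M$; the pp-type of $x$ is the same in $M$, in $PE(M)$, and in any direct summand of $PE(M)$ containing $x$. A pair $\varphi/\psi$ is closed on $M$ if $\varphi(M)\subseteq\psi(M)$. The following is quoted; [Z] is M. Ziegler, *Model theory of modules*, APAL 26 (1984), and [P] is M. Prest, *Purity, Spectra and Localisation* (2009).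

* (S1) A pp-$1$-formula $\varphi$ has a free realization: a finitely presented $M$ and $u\in M$ with $\varphi(L)=\{h(u):h\in\mathrm{Hom}(M,L)\}$ for all $L$. For example, $\exists y\,(x=yc\wedge yd=0)$ is realized by the class of $c$ in $R/(d)$.
* (S2) Elementary duality (Prest, Herzog): for commutative $R$ there is an anti-automorphism of the lattice of pp-$1$-formulae swapping $a|x$ with $xa=0$ and $+$ with $\wedge$.
* (S3) An indecomposable pure-injective $N$ has local endomorphism ring. If $0\ne x\in N$ then $N$ is the hull $H(p)$ of the pp-type $p$ of $x$, so $p$ determines $N$ up to isomorphism. If $x\in M$ has pp-type $p$, then $H(p)$ is a direct summand, containing $x$, of $PE(M)$.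
* (S4) (Ziegler's criterion) For the pp-type $p$ of a nonzero element, $H(p)$ is indecomposable iff for all $\psi_1,\psi_2\notin p$ there is $\varphi\in p$ with $(\varphi\wedge\psi_1)+(\varphi\wedge\psi_2)\notin p$.
* (S5) ([Z, Thm 4.9], [P, §5.1]) If $0\ne x\in N\in\mathrm{Zg}(R)$ has pp-type $p$, the sets $(\varphi/\psi)$ with $\varphi\in p$, $\psi\notin p$ form a neighborhood basis of $N$.
* (S6) (Sabbagh) $M\prec PE(M)$. So a pp-pair closed on $M$ is closed on $PE(M)$ and on its direct summands.
* (S7) (Birkhoff) A modular lattice generated by two chains is distributive.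
* (S8) (Jaffard–Kaplansky–Ohm) Every abelian $\ell$-group is the group of divisibility of a Bézout domain. If $v$ denotes the map to this group, then $v(\gcd(r,s))=v(r)\wedge v(s)$ for $r,s\ne0$.
* (S9) The natural sum $i\oplus j$ of ordinals, obtained by adding the coefficients of the Cantor normal forms, is commutative. It is the least ordinal greater than all $i'\oplus j$ ($i'<i$) and all $i\oplus j'$ ($j'<j$); so it is strictly increasing in each argument. Moreover $0\oplus j=j$, and $i,j<\omega^\delta$ implies $i\oplus j<\omega^\delta$.

For instance $1\oplus\omega=\omega+1$, while $1+\omega=\omega$; and $\omega\oplus\omega=\omega\cdot2$.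

We also use valuation domains $V$ with fraction field $K$. The $V$-submodules of $K$ form a chain. For a prime $Q$ of $V$ we have $QV_Q=Q$: if $q\in Q$ and $t\in V\setminus Q$ then $t\notin qV$, so $q=tw$ with $w\in V$, and $w\in Q$ as $Q$ is prime. For a prime $P\subseteq\mathfrak m$ of a Bézout domain this gives $PR_P=PR_{\mathfrak m}$. The primes contained in $\mathfrak m$ form a chain.

## 4. Pp-formulae over a Bézout domain

From here on $R$ is a Bézout domain with fraction field $K$. Everything rests on the fact that pp-$1$-formulae involve only divisibility and annihilation.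

**Lemma 4.1.** Every pp-$1$-formula over $R$ is equivalent to a finite sum of formulae $a|x\wedge xb=0$, and also to a finite conjunction of formulae $c|x+xd=0$.

*Proof.* **Step 1: reduction to sums.** This step removes the second claim. Every formula is the image under the duality (S2) of some formula. If the latter is a sum of formulae $a|x\wedge xb=0$, its image is the conjunction of the formulae $xa=0+b|x$. So we prove the first claim.

**Step 2: compare with cyclic modules near one maximal ideal.** The aim is to replace the free realization by a sum of cyclic modules, up to powers of an element $s\notin\mathfrak m$. Let $(M,u)$ freely realize $\varphi$ and let $\mathfrak m$ be maximal. Matrices over the valuation domain $R_{\mathfrak m}$ can be diagonalized, so $M_{\mathfrak m}\cong\bigoplus_iR_{\mathfrak m}/(d_i)$ (finite sum), where we may take $d_i\in R$. Put $C=\bigoplus_iR/(d_i)$. Since $M$ and $C$ are finitely presented, there are $s\notin\mathfrak m$ and an isomorphism $\theta:M_s\to C_s$. If $\theta(u/1)=c/s^k$, compose $\theta$ with the automorphism $s^k$ of $C_s$; so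 we may assume $\theta(u/1)=c/1$ with $c=(c_i)\in C$. Since $\mathrm{Hom}(M,C)_s=\mathrm{Hom}(M_s,C_s)$, we have $\theta=f_0/s^p$ with $f_0\in\mathrm{Hom}(M,C)$. Then $f_0(u)/1=s^pc/1$ in $C_s$, so $s^qf_0(u)=s^{q+p}c$ for some $q$. Treat $\theta^{-1}$ in the same way and multiply by further powers of $s$. We get $f:M\to C$, $g:C\to M$ and $n$ with
$$f(u)=s^nc,\qquad g(c)=s^nu .$$
Lift the $c_i$ to $R$ and put $\theta_s(L)=\{h(c):h\in\mathrm{Hom}(C,L)\}=\sum_i\{yc_i:y\in L,\ yd_i=0\}$. For $h\in\mathrm{Hom}(M,L)$, $s^nh(u)=h(g(c))\in\theta_s(L)$. For $h\in\mathrm{Hom}(C,L)$, $s^nh(c)=h(f(u))\in\varphi(L)$. So for all $L$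
$$s^n\varphi(L)\subseteq\theta_s(L),\qquad s^n\theta_s(L)\subseteq\varphi(L),$$
and these inclusions persist if $n$ is increased.

**Step 3: patch.** Now we combine the maximal ideals. Finitely many such elements $s_1,\dots,s_t$, with a common $n$, generate the unit ideal; hence so do the $s_l^{2n}$, and
$$\varphi(L)=\sum_ls_l^{2n}\varphi(L)\subseteq\sum_ls_l^n\theta_{s_l}(L)\subseteq\varphi(L).$$
Hence $\varphi$ is a finite sum of formulae $\exists y\,(x=yc\wedge yd=0)$.

**Step 4: eliminate the quantifier.** We show that $\exists y\,(x=yc\wedge yd=0)$ has the form $a|x\wedge xb=0$. If $c=d=0$ it says $x=0$, which is $0|x\wedge x0=0$. Otherwise let $g=\gcd(c,d)$, $c=gc'$, $d=gd'$, $uc'+vd'=1$; note $cd'=dc'$. We claim that it is equivalent to $c|x\wedge xd'=0$. If $x=yc$ and $yd=0$, then $xd'=ydc'=0$. Conversely let $x=yc$ and $xd'=0$, that is, $ydc'=0$. Put $z=yvd'$. Then $zc=v\,ydc'=0$ and $zd=yd\,vd'=yd(1-uc')=yd$. So $y'=y-z$ satisfies $y'c=x$ and $y'd=0$. $\square$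

## 5. Pairs of ideals and the map $\pi:\mathcal P\to\mathrm{Zg}(R)$

By Lemma 4.1, an element of a module is described by what annihilates it and what does not divide it. These data form a space of their own.

**Definition 5.1.** Let $\mathcal P$ be the set of pairs $(I,J)$ of ideals of $R$ such that for some maximal ideal $\mathfrak m$ there are proper ideals $I',J'$ of $R_{\mathfrak m}$ with $I=I'\cap R$, $J=J'\cap R$. Then $I'=IR_{\mathfrak m}$ and $J'=JR_{\mathfrak m}$, and we say that $(I,J)$ is over $\mathfrak m$. For $a,b,c,d\in R$ let the box be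
$$B(a,b;c,d)=\{(I,J)\in\mathcal P:\ b\in I,\ d\notin I,\ c\in J,\ a\notin J\}.$$

Boxes are closed under finite intersection. Indeed $b,b'\in I$ iff $\gcd(b,b')\in I$; and $d,d'\notin I$ iff $\mathrm{lcm}(d,d')\notin I$, because in $R_{\mathfrak m}$ the lcm is associated to $d$ or $d'$. Also $B(1,0;0,1)=\mathcal P$. So boxes are the base of a topology on $\mathcal P$. The sets $\{b\in I\}$, $\{d\notin I\}$, $\{c\in J\}$, $\{a\notin J\}$ are open and form a subbase (take the remaining parameters $0$ or $1$). The swap $(I,J)\mapsto(J,I)$ is a homeomorphism of $\mathcal P$.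

For $0\ne x\in N\in\mathrm{Zg}(R)$ put $I(x)=\{r:xr=0\}$ and $J(x)=\{r:x\notin Nr\}$.

**Lemma 5.2.**
(1) $(I(x),J(x))\in\mathcal P$.
(2) If the pp-type of $x$ contains $\psi_1+\psi_2$, it contains $\psi_1$ or $\psi_2$. In particular $x\in Nc+\mathrm{ann}_N(d)$ iff $c\notin J(x)$ or $d\in I(x)$.
(3) $(I(x),J(x))$ determines $N$ up to isomorphism.
(4) Every $(I,J)\in\mathcal P$ equals $(I(x),J(x))$ for some $N\in\mathrm{Zg}(R)$ and $0\ne x\in N$; we write $N=\pi(I,J)$.

*Proof.* **(1)** We find the maximal ideal. As $\mathrm{End}(N)$ is local, $P_N=\{r:r\text{ not bijective on }N\}$ is the preimage of the ideal of non-units, hence an ideal. It is proper, and it is prime because a product of two commuting maps is bijective iff both are. Let $\mathfrak m\supseteq P_N$ be maximal. Elements outside $\mathfrak m$ act bijectively, so $N$ is an $R_{\mathfrak m}$-module, and $I(x)$, $J(x)$ are the contractions of $\{r\in R_{\mathfrak m}:xr=0\}$ and $\{r\in R_{\mathfrak m}:x\notin Nr\}$. The first is a proper ideal since $x\ne0$. The second contains $0$ and not $1$ and is closed under multiples.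 It is closed under sums because in a valuation domain $r+r'$ is a multiple of $r$ or of $r'$.

**(2)** This is where distributivity enters. Let $V=R_{\mathfrak m}$. Over $V$, $N$ is still indecomposable, and it is pure-injective (clear denominators in systems of linear equations). Every pp-formula over $R$ is one over $V$. By Lemma 4.1 for $V$, the modular lattice of pp-$1$-formulae over $V$ is generated by $\{a|x\}$ and $\{xb=0\}$, which are chains; so it is distributive by (S7). If $\psi_1,\psi_2$ are not in the pp-type of $x$ over $V$, then (S4) gives $\varphi$ in it such that $(\varphi\wedge\psi_1)+(\varphi\wedge\psi_2)=\varphi\wedge(\psi_1+\psi_2)$ is not in it; so $\psi_1+\psi_2$ is not in it.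

**(3)** By Lemma 4.1 (conjunctions) and (2), the pair determines the pp-type of $x$, and this determines $N$ by (S3).

**(4)** We build a uniserial module realizing the pair. Let $V=R_{\mathfrak m}$, $I'=IV$, $J'=JV$ and
$$A=\{q\in K:q=0\text{ or }q^{-1}\notin J'\}.$$
If $q\in A$, $r\in V$ and $rq\ne0$, then $rq\in A$, since otherwise $q^{-1}=r(rq)^{-1}\in J'$. As $q+q'$ is a $V$-multiple of $q$ or of $q'$, $A$ is a $V$-submodule of $K$. It contains $1$, hence $V$. Let $M=A/I'$ and $x=1+I'\ne0$. Then $\mathrm{ann}_V(x)=I'$. For $0\ne r\in V$ we have $x\in Mr$ iff $1\in rA+I'$; this holds iff $1\in rA$, because $rA$ and $I'$ are comparable and $1\notin I'$; and this holds iff $r^{-1}\in A$, that is, iff $r\notin J'$. Also $x\notin M0$ and $0\in J'$.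

The pp-subgroups of $M$ are invariant under $R$-endomorphisms, in particular under $V$. So they are submodules of a uniserial module and form a chain, and $\psi_1(M)+\psi_2(M)$ is $\psi_1(M)$ or $\psi_2(M)$. Hence the pp-type $p$ of $x$ satisfies (S4), with $\varphi$ being $x=x$. Take $N=H(p)$, a direct summand of $PE(A/I')$ containing $x$. The element $x\in N$ has pp-type $p$, so $(I(x),J(x))=(I'\cap R,J'\cap R)=(I,J)$. $\square$

**Lemma 5.3.** $\pi:\mathcal P\to\mathrm{Zg}(R)$ is a continuous open surjection.

*Proof.* It is well defined by Lemma 5.2(3),(4), and surjective by Lemma 5.2(1),(3).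

**Openness.** We compute images of boxes. Let $O(a,b;c,d)=(a|x\wedge xb=0\,/\,c|x+xd=0)$. By Lemma 5.2(2), $N\in O(a,b;c,d)$ iff some $0\ne x\in N$ has $a\notin J(x)$, $b\in I(x)$, $c\in J(x)$, $d\notin I(x)$, that is, $(I(x),J(x))\in B(a,b;c,d)$. So $\pi(B(a,b;c,d))=O(a,b;c,d)$, and $\pi$ is open.

**Continuity.** We find a box around a point that maps into a given open set $\Omega$. Let $N=\pi(I,J)\in\Omega$, and let $x\in N$ have pair $(I,J)$ and pp-type $p$. By (S5) there are $\varphi\in p$, $\psi\notin p$ with $(\varphi/\psi)\subseteq\Omega$. Write $\varphi=\sum\varphi_k$ and $\psi=\bigwedge\psi_l$ as in Lemma 4.1. By Lemma 5.2(2) some $\varphi_k\in p$, and some $\psi_l\notin p$. So $(I,J)$ lies in a box $B$ with $\pi(B)=(\varphi_k/\psi_l)\subseteq(\varphi/\psi)\subseteq\Omega$. $\square$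

**Example 5.4 (a discrete valuation ring).** Let $R=V$ have uniformizer $t$. Its proper ideals are $(n)=\{v>n\}=t^{n+1}V$ for $n\ge0$, and $0$. For the pair $((n),(k))$ we get $A=t^{-k}V$ and $A/I'\cong V/t^{n+k+1}V$. This module has finite length, so it has the descending chain condition on pp-subgroups and is pure-injective, and it is uniserial. So it is $\pi((n),(k))$. Different pairs with the same $n+k$ give the same module, via different elements $x$. Similarly $((n),0)$ gives $K/t^{n+1}V\cong K/V$ and $(0,0)$ gives $K$, both injective and indecomposable, while $(0,(k))$ gives a summand of $PE(V)$.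

Let us find the ranks in $\mathcal P$ by hand. The box with $b=t^{n+1}$, $d=t^n$, $c=t^{k+1}$, $a=t^k$ contains only $((n),(k))$, which therefore has rank $0$. A box around $((n),0)$ has $c=0$ and $a\ne0$, so it contains $((n),(k))$ for all $k\ge v(a)$. With $b=t^{n+1}$, $d=t^n$, $c=0$, $a=1$ it contains only pairs with first entry $(n)$. So $((n),0)$ has rank $1$, and so has $(0,(n))$. Finally a box around $(0,0)$ is $B(a,0;0,d)$ with $a,d\ne0$; it contains $((n),0)$ for large $n$, so $(0,0)$ has rank $2$. The CB rank of $\mathcal P$ is $2$. The next section shows that $\mathrm{Zg}(V)$ has the same rank.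

## 6. Sharps, and why ranks may be computed on pairs

The map $\pi$ is not injective. We show that its fibers are discrete under a mild hypothesis, by means of an invariant of fibers.

**Definition 6.1.** For $(I,J)\in\mathcal P$ over $\mathfrak m$ put $I^\#=\{r\in R:\exists s\in R\setminus I,\ rs\in I\}$, and likewise $J^\#$.

*These are prime ideals contained in $\mathfrak m$.* Closure under multiples is clear. For sums, let $r_1s_1,r_2s_2\in I$ with $s_1,s_2\notin I$. One of $s_1,s_2$ is a multiple of the other in $R_{\mathfrak m}$; call this multiple $s$. Then $s\notin I$ and $r_1s,r_2s\in IR_{\mathfrak m}\cap R=I$, so $(r_1+r_2)s\in I$. For primality, let $rr's\in I$, $s\notin I$: if $r's\in I$ then $r'\in I^\#$, and if $r's\notin I$ then $r\in I^\#$. Elements outside $\mathfrak m$ are units of $R_{\mathfrak m}$, so they are not in $I^\#$.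

Further, $I\subseteq I^\#$ (take $s=1$). Next, $I=IR_{I^\#}\cap R$, because $zt\in I$ with $t\notin I^\#$ forces $z\in I$. Also $I^\#=0$ iff $I=0$, and $P^\#=P$ for a prime $P\subseteq\mathfrak m$. The primes $I^\#$ and $J^\#$ are comparable, both being contained in $\mathfrak m$.

For example, let $V$ have value group $\mathbb Z^2$, ordered as in Section 1. The ideal $\{v\ge e_1\}$ has sharp the maximal ideal: if $v(r)\geq e_0$, take $s$ of value $e_1-e_0$. The ideal of elements whose value has positive $e_1$-coordinate is a smaller nonzero prime, equal to its own sharp.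

**Lemma 6.2.** Let $N=\pi(I,J)$. Then $I^\#=\{r:r\text{ not injective on }N\}$ and $J^\#=\{r:r\text{ not surjective on }N\}$. So $I^\#,J^\#$ are constant on fibers of $\pi$.

*Proof.* **Inclusions $\subseteq$.** Let $x\in N$ have pair $(I,J)$. If $rs\in I$, $s\notin I$, then $xs\ne0=xsr$. If $rs\in J$, $s\notin J$, write $x=ys$; if $y=zr$ then $x\in Nrs$, contrary to $rs\in J$. So $r$ is not surjective.

**Inclusions $\supseteq$.** We work on the uniserial module $A/I'$ of Lemma 5.2(4) over $V=R_{\mathfrak m}$ and transfer by (S6).

Let $r\notin I^\#$ and suppose $y\in A\setminus I'$, $yr\in I'$. If $y\notin V$, then $y^{-1}\in V$ and $r=y^{-1}(yr)\in I'\cap R=I\subseteq I^\#$, a contradiction. If $y=s/t$ with $s\in R$, $t\in R\setminus\mathfrak m$, then $s\notin I$ and $sr\in I$, a contradiction. So $r$ is injective on $A/I'$, hence on $N$.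

Let $r\notin J^\#$; so $r\ne0$. We claim $rA=A$. Otherwise there is $0\ne q\in A$ with $q/r\notin A$, that is, $rq^{-1}\in J'$. If $q^{-1}\notin V$, then $q\in V$ and $r=q\cdot rq^{-1}\in J'\cap R=J\subseteq J^\#$, a contradiction. If $q^{-1}=s/t$ with $s\in R$, $t\in R\setminus\mathfrak m$, then $s\notin J$ (as $q^{-1}\notin J'$) and $rs\in J$, a contradiction. So $r$ is surjective on $A/I'$, hence on $N$. $\square$

**Condition (D):** for every nonzero prime $P$ of $R$, $PR_P$ is principal.

A discrete valuation ring satisfies (D). A valuation domain with value group $\mathbb Q$ does not, since its maximal ideal has no element of least value.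

**Lemma 6.3.** Assume (D). Let $(I,J)\in\mathcal P$ be over $\mathfrak m$, $I\ne0$, $P=I^\#$, and $PR_P=\varpi R_P$ with $\varpi\in P$. There is $s\in R\setminus I$ with $\varpi s\in I$ and $IR_P=\varpi sR_P=sPR_P$; and $I=sPR_{\mathfrak m}\cap R$. If $I_1$ is a component of a pair in $\mathcal P$ with $I_1^\#=P$, $\varpi s\in I_1$, $s\notin I_1$, then $I_1=I$.

*Proof.* Since $\varpi\in I^\#$, there is $s\notin I$ with $\varpi s\in I$. If $z\in IR_P\setminus\varpi sR_P$, then $\varpi s=zw$ with $w\in PR_P=\varpi R_P$, as $R_P$ is a valuation domain. So $s\in zR_P$ and $s\in IR_P\cap R=I$, a contradiction. Hence $IR_P=\varpi sR_P=sPR_P$. Since $PR_P=PR_{\mathfrak m}$, $I=IR_P\cap R=sPR_{\mathfrak m}\cap R$.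

For $I_1$ we have $I_1=I_1R_P\cap R$. Now $\varpi sR_P\subseteq I_1R_P$, and $s\notin I_1R_P$ gives $I_1R_P\subseteq sPR_P=\varpi sR_P$. So $I_1R_P=IR_P$; contract. $\square$

**Lemma 6.4.** Assume (D). Then $\mathcal P^{(\sigma)}=\pi^{-1}(\mathrm{Zg}(R)^{(\sigma)})$ for all $\sigma$. So CB ranks may be computed in $\mathcal P$.

*Proof.* **Step 1: fibers of $\pi$ are discrete.** All pairs $(I_1,J_1)$ in the fiber of $(I,J)$ have sharps $I^\#,J^\#$ by Lemma 6.2. If $I\ne0$, the open conditions $\varpi s\in I_1$, $s\notin I_1$ of Lemma 6.3 force $I_1=I$. If $I=0$, then $I_1^\#=0$ already forces $I_1=0$. The same holds for $J$.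

**Step 2: induction on $\sigma$.** The case $\sigma=0$ is clear, and at limits both sides are intersections. For the successor step let $S=\mathrm{Zg}(R)^{(\sigma)}$ and $\mathcal P^{(\sigma)}=\pi^{-1}(S)$. The restriction $\pi^{-1}(S)\to S$ is continuous, its fibers are full fibers of $\pi$ and hence discrete, and it is open since $\pi(U\cap\pi^{-1}(S))=\pi(U)\cap S$. If $p$ is isolated in $\pi^{-1}(S)$, then $\pi(p)$ is isolated in $S$ by openness. If $\pi(p)$ is isolated in $S$, its fiber is open in $\pi^{-1}(S)$ and discrete, so $p$ is isolated. Hence $\mathcal P^{(\sigma+1)}=\pi^{-1}(S^{(1)})$. As $\pi$ is surjective, $\mathcal P^{(\sigma)}$ is empty iff $\mathrm{Zg}(R)^{(\sigma)}$ is. $\square$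

## 7. Scaling, primes, and the generic pair $(0,0)$

We now reduce ranks of pairs to ranks of pairs of primes, by multiplying ideals with elements.

**Definition 7.1.** For $0\ne b\in R$ and $(I,J)\in\mathcal P$ let $b\ast J=\{c\in R:c/\gcd(b,c)\in J\}$.

For $R=\mathbb Z$, $J=4\mathbb Z$ over $\mathfrak m=2\mathbb Z$ and $b=6$, the next lemma gives $6\ast J=6\cdot4\,\mathbb Z_{(2)}\cap\mathbb Z=8\mathbb Z$. The definition agrees for $c=8$, since $\gcd(6,8)=2$ and $8/2=4\in J$. The factor $3$, a unit at $\mathfrak m$, is ignored.

**Lemma 7.2.** If $(I,J)$ is over $\mathfrak m$ then $b\ast J=bJR_{\mathfrak m}\cap R$. The map $(I,J)\mapsto(I,b\ast J)$ is a homeomorphism of $\mathcal P$ onto the open set $\{(I,J)\in\mathcal P:b\notin J\}$, hence preserves ranks. Likewise for $(I,J)\mapsto(b\ast I,J)$.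

*Proof.* **The formula.** Let $h=\gcd(b,c)$, $b=hb_1$, $c=hc_1$, $(b_1,c_1)=R$. If $c\in bJR_{\mathfrak m}$, then $c_1\in b_1JR_{\mathfrak m}\cap R\subseteq J$. If $c_1\in J\subseteq\mathfrak m$, then $b_1\notin\mathfrak m$ is a unit of $R_{\mathfrak m}$ and $c=b\,c_1/b_1\in bJR_{\mathfrak m}$. So $(I,b\ast J)\in\mathcal P$ is over $\mathfrak m$, with $(b\ast J)R_{\mathfrak m}=bJR_{\mathfrak m}$.

**Injectivity and image.** We have $J=\{c:bc\in b\ast J\}$, as $bc/\gcd(b,bc)$ is $c$ up to a unit. So the map is injective. Next, $b\notin b\ast J$ because $1\notin J$. Conversely, if $(I,L)$ is over $\mathfrak m$ and $b\notin L$, then $LR_{\mathfrak m}\subsetneq bR_{\mathfrak m}$, so $b^{-1}LR_{\mathfrak m}$ is a proper ideal of $R_{\mathfrak m}$, and $J=b^{-1}LR_{\mathfrak m}\cap R$ satisfies $b\ast J=L$.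

**Both directions are continuous.** The first coordinate is unchanged. For each $c$ we have $c\in b\ast J$ iff $c/\gcd(b,c)\in J$, so preimages of the subbasic sets $\{c\in J\}$, $\{c\notin J\}$ are subbasic of the same kind. Also $c\in J$ iff $bc\in b\ast J$, so the image of a subbasic set is the trace of a subbasic set on the image. The last assertion follows by the swap. $\square$

**Lemma 7.3.** Assume (D) and write $r$ for the rank on $\mathcal P$.
(1) $r(I,J)=r(I^\#,J^\#)$ (one side exists iff the other does), and $r(I,J)=r(J,I)$.
(2) Let $(I,J)$ be over $\mathfrak m$ and let $P_1\subseteq\mathfrak m$ be a prime, $P_1\supsetneq I^\#$. Every neighborhood of $(I,J)$ contains some $(I_1,J)\ne(I,J)$ with $I_1^\#=P_1$. So if the ranks exist, $r(I,J)>r(P_1,J^\#)$. Similarly in the second coordinate.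
(3) If all points $\ne(0,0)$ of $\mathcal P$ have a rank, then $\mathrm{Zg}(R)$ has CB rank $r(0,0)=\sup\{r(p)+1:p\ne(0,0)\}$.

*Proof.* **(1)** If $(I,J)$ is over $\mathfrak m$, so are $(I^\#,J)$, $(I,J^\#)$, $(I^\#,J^\#)$, since primes inside $\mathfrak m$ are contractions of proper ideals of $R_{\mathfrak m}$. If $I\ne0$, then $I=sI^\#R_{\mathfrak m}\cap R=s\ast I^\#$ with $s\ne0$, by Lemmas 6.3 and 7.2. If $I=0$ then $I=I^\#$. The same holds for $J$, so Lemma 7.2 in both coordinates gives the first claim. The swap gives the second.

**(2)** Given a box, we move $I$ to an ideal with a larger sharp without leaving the box. Let $(I,J)\in B(a,b;c,d)$ and $I_1=d\ast P_1=dP_1R_{\mathfrak m}\cap R$; here $d\ne0$ as $d\notin I$. Then $d\notin I_1$. As $d\notin IR_{\mathfrak m}$, we have $IR_{\mathfrak m}=dH$ with $H$ a proper ideal of $R_{\mathfrak m}$. Let $h=h_1/t\in H$, $h_1\in R$, $t\in R\setminus\mathfrak m$. Then $dh_1\in IR_{\mathfrak m}\cap R=I$ and $d\notin I$, so $h_1\in I^\#$ and $h\in I^\#R_{\mathfrak m}\subseteq P_1R_{\mathfrak m}$. So $I\subseteq I_1$, hence $b\in I_1$ and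 $(I_1,J)\in B(a,b;c,d)$.

Finally $I_1^\#=P_1$. If $r\in P_1$ then $rd\in I_1$ and $d\notin I_1$. If $r\notin P_1$ and $rs=dp$ with $p\in P_1R_{\mathfrak m}$, then $p\in rR_{\mathfrak m}$ and $p/r\in P_1R_{\mathfrak m}$, so $s=d(p/r)\in I_1$. In particular $I_1\ne I$. By (1), $r(I_1,J)=r(P_1,J^\#)$ when the ranks exist. So every neighborhood of $(I,J)$ contains another point of this rank, and $r(I,J)$ is larger.

**(3)** A box around $(0,0)$ is $B(a,0;0,d)$ with $a,d\ne0$. For any $(I,J)\ne(0,0)$ it contains $(d\ast I,a\ast J)$, a point $\ne(0,0)$ of rank $r(I,J)$. So $(0,0)\in\mathcal P^{(r(p)+1)}$ for all $p\ne(0,0)$, hence $(0,0)\in\mathcal P^{(\sigma_0)}$ with $\sigma_0=\sup\{r(p)+1\}$. All other points have rank $<\sigma_0$, so $\mathcal P^{(\sigma_0)}=\{(0,0)\}$. Thus $r(0,0)=\sigma_0$ is the CB rank of $\mathcal P$, and of $\mathrm{Zg}(R)$ by Lemma 6.4. $\square$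

To verify a guessed rank function we use the following criterion.

**Lemma 7.4.** Let $Y$ be a space and $\ell:Y\to\mathrm{Ord}$ such that
(a) each $p$ has a neighborhood in which all $q\ne p$ have $\ell(q)<\ell(p)$;
(b) for all $p$ and $\sigma<\ell(p)$, each neighborhood of $p$ contains some $q\ne p$ with $\ell(q)\ge\sigma$.
Then every $p$ has rank $\ell(p)$.

*Proof.* Induction on $\ell(p)$. By (a) and induction, $p$ has a neighborhood whose other points have rank $<\ell(p)$, so $p\notin Y^{(\ell(p)+1)}$. By (b) applied inside such neighborhoods, for every $\sigma<\ell(p)$ each neighborhood of $p$ contains $q\ne p$ with $\sigma\le\ell(q)<\ell(p)$, hence of rank $\ell(q)\ge\sigma$. So $p\in Y^{(\sigma+1)}$ for all $\sigma<\ell(p)$, and therefore $p\in Y^{(\ell(p))}$. $\square$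

## 8. The $\ell$-group of a labeled scattered space

We generalize $G_\omega$: the convergent sequence becomes a scattered space $X$, and $\mathbb Z^k$ becomes a lexicographic sum over an ordinal.

**The groups $\Gamma_\beta$.** For an ordinal $\beta\ge1$ let $\Gamma_\beta=\bigoplus_{i<\beta}\mathbb Ze_i$, ordered by the sign of the nonzero coordinate of highest index. For $i\le\beta$ let $C_i=\bigoplus_{l<i}\mathbb Ze_l$. These are all the convex subgroups: if $C$ is convex and $g\in C$ has top index $j$, then every element of $C_{j+1}$ is bounded by a multiple of $|g|$, so $C_{j+1}\subseteq C$; hence $C=C_i$ with $i$ the supremum of the $j+1$ over the occurring $j$. For $i<\beta$, the least positive element of $\Gamma_\beta/C_i$ is $e_i+C_i$.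

**The data.** Let $X\ne\emptyset$ be a locally compact, zero-dimensional, scattered Hausdorff space (so compact open sets form a base), $\tau(x)$ the CB rank of $x$ in $X$, and $D$ the set of isolated points. For $x\in D$ let $\beta(x)\ge1$ be an ordinal, and put $\Gamma_x=\Gamma_{\beta(x)}$, $1_x=e_0$. For $x\notin D$ put $\Gamma_x=\mathbb Z$, $1_x=1$. Let $G$ be the set of $g\in\prod_x\Gamma_x$ such that $\mathrm{supp}\,g=\{x:g(x)\ne0\}$ is compact and

(∘) each $x\notin D$ has a neighborhood $W$ and $n\in\mathbb Z$ with $g(y)=n1_y$ for all $y\in W$.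

*$G$ is an $\ell$-subgroup of $\prod_x\Gamma_x$.* If $g,h$ satisfy (∘), so do $g-h$ and $g\vee h$, since $n1_y\vee m1_y=\max(n,m)1_y$. An element satisfying (∘) has closed support: if it vanishes at $x\notin D$ then $n=0$ in (∘), so it vanishes near $x$; and points of $D$ are isolated. The supports of $g-h$ and $g\vee h$ are thus closed subsets of the compact set $\mathrm{supp}\,g\cup\mathrm{supp}\,h$, hence compact.

*Some elements.* $G$ contains all elements supported at a single $x\in D$. It contains $n\chi_U$, equal to $n1_y$ for $y\in U$ and zero elsewhere, for $U$ compact open. With $g$ it contains $g\chi_U$ ($g$ on $U$, zero off $U$). Here we use that compact open sets are clopen.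

By (S8) let $R$ be a Bézout domain with divisibility group $G$, with $v:K^*\to G$, $v_x(q)=v(q)(x)$ and $v_x(0)=\infty$. So $q\in R$ iff $q=0$ or $v(q)\ge0$.

**Lemma 8.1.** The $v_x$ are valuations with value group $\Gamma_x$. The maximal ideals of $R$ are the $\mathfrak m_x=\{r\in R:v_x(r)>0\}$, which are pairwise distinct, and $R_{\mathfrak m_x}=V_x:=\{v_x\ge0\}$. Condition (D) holds. If $0\ne I$ is a component of a pair over $\mathfrak m_x$, then $x$ is determined by $I$.

*Proof.* **Valuations.** For $r,s\in R$, not both zero, and $d=\gcd(r,s)$ we have $r+s\in dR$, and $v(d)=v(r)\wedge v(s)$ if $r,s\ne0$. So $v_x(r+s)\ge\min(v_x(r),v_x(s))$. Clear denominators to get this on $K$. The elements of $G$ listed above show that $v_x$ is onto $\Gamma_x$.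

**Local rings.** Let $v_x(q)\ge0$, $q\ne0$, and write $q=r/s$ with $r,s$ coprime. Then $\min(v_x(r),v_x(s))=0$ and $v_x(r)\ge v_x(s)$ give $v_x(s)=0$, so $q\in R_{\mathfrak m_x}$. Conversely $R_{\mathfrak m_x}\subseteq V_x$.

**Every maximal ideal is some $\mathfrak m_x$.** Let $\mathfrak a$ be an ideal with $\mathfrak a\not\subseteq\mathfrak m_x$ for all $x$; we show $\mathfrak a=R$. Then $\mathfrak a\ne0$; let $0\ne r\in\mathfrak a$. For each $x\in\mathrm{supp}\,v(r)$ choose $r_x\in\mathfrak a$ with $v_x(r_x)=0$; then $v(r_x)=0$ near $x$, by (∘) if $x\notin D$. By compactness finitely many $r_x$ together with $r$ have a gcd of value $0$, and this gcd lies in $\mathfrak a$. So $\mathfrak a=R$.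

**Maximality and distinctness.** If $x\ne y$, an element of value $\chi_U$ with $U$ compact open, $x\in U\not\ni y$, shows $\mathfrak m_x\not\subseteq\mathfrak m_y$. Since $\mathfrak m_x$ is contained in some maximal ideal $\mathfrak m_y$, we get $y=x$; so each $\mathfrak m_x$ is maximal, and they are distinct.

**(D).** A nonzero prime of $R$ inside $\mathfrak m_x$ corresponds to a nonzero prime of $V_x$, that is, to a proper convex subgroup of $\Gamma_x$. The localization has value group $\Gamma_x/C_i$ ($i<\beta(x)$) or $\mathbb Z$, which has a least positive element. So its maximal ideal is principal.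

**Locating $x$ from $I$.** Let $y\ne x$, $0\ne q\in I$, and $U$ compact open with $x\in U\not\ni y$. An element of $R$ of value $v(q)\chi_U$ has the same value at $x$ as $q$, so it lies in $IV_x\cap R=I$, but it does not lie in $\mathfrak m_y$. So $I\not\subseteq\mathfrak m_y$, and $I$ is not a component of a pair over $\mathfrak m_y$. $\square$

**Ideals of $V_x$ and their indices.** For $x\notin D$ the proper ideals of $V_x$ are $(n)=\{v_x>n\}$, $n\ge0$, and $0$. For $x\in D$ we classify them; write $\beta=\beta(x)$. Let $I'$ be a nonzero proper ideal of $V_x$ and $S=v_x(I'\setminus0)$, an upward closed set. The stabilizer $\{g:g+S=S\}$ is a convex subgroup: if $0\le g'\le g$ and $g+S=S$, then $S=g+S\subseteq g'+S\subseteq S$. It is not $\Gamma_x$, as $0\notin S\ne\emptyset$. So it is $C_i$ with $i<\beta$. As $e_i+S\subsetneq S$, there is $h\in S$ with $h-e_i\notin S$. Then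
$$S=\{g:g+C_i\ge h+C_i\}.$$
Indeed $\supseteq$ holds as $S$ is upward closed and $C_i$-stable. If $g\in S$ and $g+C_i<h+C_i$, then $g+C_i\le h-e_i+C_i$, so $h-e_i\ge g+c$ for some $c\in C_i$; and $g+c\in S$ gives $h-e_i\in S$, a contradiction. With $f=h-e_i$ this reads
$$S=L(f,i):=\{g:g-f>C_i\},$$
where $g-f>C_i$ means $g-f>c$ for all $c\in C_i$. The index $i$ is determined by $I'$, and so is the coset $f+C_i$, the largest coset of $C_i$ disjoint from $S$. As $0\notin S$, we have $f+C_i\ge C_i$, so we may take $f\ge0$.

Conversely, let $f\ge0$ and $i<\beta$. Then $L(f,i)$ is upward closed, contains $f+e_i$, and does not contain $0$, so it is $v_x(I'\setminus0)$ for a nonzero proper ideal $I'$. Its stabilizer contains $C_i$ but not $e_i$ (since $f+e_i\in L(f,i)$, $f\notin L(f,i)$), so it is $C_i$. Denote this ideal, and its contraction to $R$, by $(f,i)$, and call $i$ its index. The zero ideal gets index $\beta$.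

For $\beta=2$: $(f,0)=\{v_x>f\}$ has index $0$, the ideal $(f,1)$ consists of the elements whose value has larger $e_1$-coordinate than $f$, and the zero ideal has index $2$.

**(8.2)** *Let $x\in D$, $i<\beta(x)$, $0\le f\in\Gamma_x$. If $I_1$ is a proper ideal of $V_x$ containing elements of value $f+e_i$ but none of value $f$, then its index is $\le i$, with equality only if $I_1=(f,i)$.*

Indeed $I_1\ne0$, say $I_1=(f_1,i_1)$, with $f+e_i-f_1>C_{i_1}$ and $f-f_1\not>C_{i_1}$. If $i_1>i$, then $e_i\in C_{i_1}$ and the first condition gives $f-f_1>C_{i_1}$, a contradiction. If $i_1=i$, then modulo $C_i$ we have $f-f_1\le0<f-f_1+e_i$, so $f\equiv f_1$, as $e_i+C_i$ is the least positive element.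

## 9. The ranks over each point of $X$

**Proposition 9.1.** In the setting of Section 8, let $\kappa:X\to\mathrm{Ord}$ satisfy $\kappa(y)=\beta(y)$ for $y\in D$ and, for $x\notin D$:

* ($\kappa1$) $\tau(x)<\kappa(x)$, and $\kappa(y)<\kappa(x)$ for all $y\ne x$ in some neighborhood of $x$;
* ($\kappa2$) if $\tau(x)<\sigma<\kappa(x)$, every neighborhood of $x$ contains $y\ne x$ with $\kappa(y)\ge\sigma$.

Then the points $\ne(0,0)$ of $\mathcal P$ have the following ranks: for $x\in D$, pairs over $\mathfrak m_x$ with indices $i,j$ (not both $\beta(x)$) have rank $i\oplus j$; for $x\notin D$, $((n),(k))$ has rank $\tau(x)$, and $((n),0)$ and $(0,(n))$ have rank $\kappa(x)$. The CB rank of $\mathrm{Zg}(R)$ is $\sup\{r+1\}$ over these ranks $r$.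

*Proof.* Let $\ell$ be the claimed rank function on $Y=\mathcal P\setminus\{(0,0)\}=\bigcup_{b\ne0}\{b\in I\}\cup\bigcup_{c\ne0}\{c\in J\}$, which is open in $\mathcal P$. It is well defined, since by Lemma 8.1 every point of $Y$ is over a unique $\mathfrak m_x$. We verify the hypotheses of Lemma 7.4 for $Y$; the last claim is then Lemma 7.3(3). By the swap we may interchange coordinates. "An element of value $g$", $0\le g\in G$, means an element of $R$ with that value. Note that if $b\in I_1$ and $(I_1,J_1)$ is over $\mathfrak m_y$, then $v_y(b)>0$.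

**Step 1: (a) for $x\in D$.** We isolate a pair from everything of equal or larger label. If $I=(f,i)$ with $i<\beta(x)$, $f\ge0$, let $b,d$ have values $f+e_i$, $f$ at $x$ and $0$ elsewhere. If $I=0$ let $b=0$, $d=1$. Choose $c,a$ for $J$ in the same way. Then $(I,J)\in B(a,b;c,d)$. As $I,J$ are not both $0$, one of $b,c$ is nonzero, so all pairs $(I_1,J_1)$ in this box are $\ne(0,0)$ and over $\mathfrak m_x$. By (8.2) (trivially, for a zero coordinate) their indices satisfy $i_1\le i$, $j_1\le j$, with both equalities only for $(I,J)$ itself. As $\oplus$ is strictly increasing in each argument, $\ell(I_1,J_1)<\ell(I,J)$ for all other points.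

**Step 2: (b) for $x\in D$.** We lower one index inside a given box. Let $\sigma<i\oplus j$. By (S9) and symmetry we may assume $i'\oplus j\ge\sigma$ for some $i'<i$. Let $(I,J)\in B(a,b;c,d)$. If $I=(f,i)$, $i<\beta(x)$: as $d\notin I$, $v_x(d)\le f+c_0$ for some $c_0\in C_i$. Put $f'=f+c_0\ge v_x(d)\ge0$. Then $v_x(d)-f'\le0$, so $d\notin(f',i')$; and $v_x(b)-f'>C_i\supseteq C_{i'}$ (or $b=0$), so $b\in(f',i')$. If $I=0$: $b=0$, $d\ne0$, and we take $f'=v_x(d)$. In both cases $((f',i'),J)\in B(a,b;c,d)\cap Y$ has label $i'\oplus j\ge\sigma$ and is $\ne(I,J)$.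

**Step 3: (a) for $x\notin D$ and $((n),(k))$.** Here two nonzero ideals pin down both coordinates nearby. Let $U\ni x$ be compact open with $\tau(y)<\tau(x)$ for $y\in U\setminus\{x\}$, and let $b,d,c,a$ have values $(n+1)\chi_U$, $n\chi_U$, $(k+1)\chi_U$, $k\chi_U$. Pairs in $B(a,b;c,d)$ are over some $\mathfrak m_y$, $y\in U$. If $y\notin D$, the pair is $((n),(k))$ over $y$, with label $\tau(y)$, which is $<\tau(x)$ unless $y=x$. If $y\in D$, then by (8.2) with $i=0$ both indices are $0$, so the label is $0<\tau(x)$.

**Step 4: (a) for $x\notin D$ and $((n),0)$.** Now only the first coordinate is pinned down. Choose $U$ compact open, as in Step 3 and with also $\kappa(y)<\kappa(x)$ on $U\setminus\{x\}$; take $b,d$ as before, $c=0$, $a=1$. Let $(I_1,J_1)$ be in the box, over $y\in U$. If $y=x$: $I_1=(n)$, and either it is our point or its label is $\tau(x)<\kappa(x)$. If $x\ne y\notin D$: the label is $\tau(y)$ or $\kappa(y)$, and $\tau(y)<\kappa(y)<\kappa(x)$. If $y\in D$: $I_1$ has index $0$, so the label is at most $0\oplus\beta(y)=\kappa(y)<\kappa(x)$.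

**Step 5: (b) for $x\notin D$.** We move the pair to a nearby point $y$. Let $B(a,b;c,d)$ contain the point. By (∘) there is a neighborhood $W$ of $x$ on which the values of those of $a,b,c,d$ that are nonzero are constant integer multiples of $1_y$. For $y\in W$ write $(n)_y$ for $(n)$ if $y\notin D$, and for $(ne_0,0)=\{v_y>ne_0\}$ if $y\in D$. If $b\in(n)$, $d\notin(n)$ at $x$, then $b\in(n)_y$, $d\notin(n)_y$; likewise for $c,a$ and $(k)$.

For $((n),(k))$ and $\sigma<\tau(x)$, choose $x\ne y\in W$ with $\tau(y)\ge\sigma$. Then $((n)_y,(k)_y)$ is in the box, with label $\tau(y)\ge\sigma$ (which is $0$ if $y\in D$).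

For $((n),0)$ and $\sigma<\kappa(x)$ we have $c=0$, $a\ne0$. If $\sigma\le\tau(x)$, take $((n),(k))$ over $x$ with $k\ge v_x(a)$; it is in the box and its label is $\tau(x)\ge\sigma$. Otherwise by ($\kappa2$) choose $x\ne y\in W$ with $\kappa(y)\ge\sigma$ and take $((n)_y,0)$; it is in the box and its label is $\kappa(y)$ (for $y\in D$ it is $0\oplus\beta(y)$). $\square$

## 10. One valuation, dimension one, and $\bigoplus_k\mathbb Z^k$: how each misses $\lambda+1$

Proposition 9.1 lets us try the obvious candidates for CB rank $\lambda+1$, and see where they stop.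

**A single valuation domain.** Let $X=\{x\}$, so $D=X$, and $\beta=\beta(x)$. The ranks are $i\oplus j$ with $i,j\le\beta$ not both $\beta$. By (S9) the CB rank is the least ordinal greater than all of these, namely $\beta\oplus\beta$. For $\beta=1$ this is the value $2$ of Example 5.4, and for $\beta=k<\omega$ it is $2k$. In the Cantor normal form of $\beta\oplus\beta$ all coefficients are even, so its finite part is never $1$, and $\beta\oplus\beta$ is never $\lambda+1$. The two coordinates $I$ and $J$ grow together, and every contribution is counted twice.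

**All value groups equal to $\mathbb Z$.** Let $\beta(y)=1$ for all $y\in D$ and $\kappa(x)=\tau(x)+1$ for all $x\in X$. Then ($\kappa1$) is clear and ($\kappa2$) is vacuous. For $x\in D$ the ranks are $0$ and $1=\tau(x)+1$, and $1$ is attained. So the CB rank is
$$\sup_{x\in X}(\tau(x)+2). \tag{10.1}$$
If $\tau$ has a maximum $\xi$ this is $\xi+2$, and otherwise it is a nonzero limit ordinal. It is never $\lambda+1$. What blocks it is the gap $\kappa(x)=\tau(x)+1$: a pair of nonzero ideals of rank $\lambda$ is followed by $((n),0)$ of rank $\lambda+1$, which pushes $(0,0)$ to $\lambda+2$.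

**The direct sum $\bigoplus_k\mathbb Z^k$.** Let $X=D=\{1,2,3,\dots\}$ be discrete and $\beta(k)=k$. The ranks are $i+j$ with $i,j\le k$ not both $k$; they are finite and unbounded, so the CB rank is $\omega$. This is one short of $\omega+1$. What is missing is a point $\ne(0,0)$ that is a limit of points of unbounded finite rank, but which does not itself force anything of rank above $\omega$ except $(0,0)$.

The limit point $\infty$ of Section 1 supplies it. At $\infty$ a nonzero ideal $(n)$ in the first coordinate keeps the first index equal to $0$ at every nearby $k$, by (8.2). If the second coordinate is also a nonzero ideal, both indices are $0$ nearby, and the rank is only $\tau(\infty)=1$. If the second coordinate is $0$, it leaves $J$ free nearby, and ranks up to $0\oplus k=k$ occur; so the rank is $\omega$. The rank jumps from $1$ to $\omega$ with nothing in between, and the doubling seen in the first trial happens only at finite levels. Condition ($\kappa2$) is the freedom to make $\kappa(x)$ jump far beyond $\tau(x)$. It remains to choose spaces that realize all $\alpha$.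

## 11. The spaces $Y_\eta$ and the proof of Theorem A

Let $\alpha\ge\omega$, and let $\omega^\delta$ ($\delta\ge1$) be the leading power in its Cantor normal form. Then $\alpha=\omega^\delta+\gamma$ with $\gamma<\omega^{\delta+1}$.

**Step 1: an inequality.** It is what makes $\tau<\kappa$ possible. For every $\gamma'\le\gamma$,
$$1+\gamma'<\omega^\delta+\gamma'. \tag{11.1}$$
Write $\gamma'=\omega^\delta m+\varepsilon$ with $m<\omega$, $\varepsilon<\omega^\delta$. Then $\omega^\delta+\gamma'=\omega^\delta(m+1)+\varepsilon\ge\omega^\delta(m+1)$. On the other side, if $m\ge1$ then $1+\gamma'=\gamma'<\omega^\delta(m+1)$, because $1+\omega^\delta=\omega^\delta$; if $m=0$ then $1+\varepsilon<\omega^\delta$.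

**Step 2: the spaces.** We define compact zero-dimensional Hausdorff spaces with labeled isolated points by recursion. $Y_0$ is the one-point compactification of the infinite discrete set $\{\beta:1\le\beta<\omega^\delta\}$, and the isolated point $\beta$ carries the label $\beta$. For $\eta>0$, $Y_\eta$ is the one-point compactification of the disjoint union of countably infinitely many copies of each $Y_{\eta'}$, $\eta'<\eta$, with labels of isolated points inherited. The copies are clopen. The complements of finite unions of copies form a neighborhood base of clopen sets at the added ("top") point, since a compact subset of the disjoint union meets only finitely many copies. So $Y_\eta$ is again compact, zero-dimensional and Hausdorff.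

**Step 3: ranks in $Y_\eta$.** We show that $Y_\eta$ is scattered and that its top point has rank $1+\eta$, which exceeds the ranks of all other points. This is clear for $\eta=0$. For $\eta>0$, by induction the points other than the top have ranks at most $1+\eta'$ ($\eta'<\eta$), and each neighborhood of the top point contains a point of rank $1+\eta'$ for every $\eta'<\eta$. So the top point has rank
$$\sup_{\eta'<\eta}(1+\eta'+1)=1+\sup_{\eta'<\eta}(\eta'+1)=1+\eta .$$

**Step 4: points of rank $1$ see large labels.** This will give ($\kappa2$) at the lowest level. Every point of rank $1$ in $Y_\eta$ is the top point of a clopen copy of $Y_0$. For $\eta=0$ this is clear. For $\eta>0$ the top point has rank $1+\eta\ge2$, so a point of rank $1$ lies in one of the clopen copies and induction applies. Hence each neighborhood of a point of rank $1$ contains, for every $\sigma<\omega^\delta$, an isolated point with label $\ge\sigma$: infinitely many ordinals lie in $[\sigma,\omega^\delta)$, and neighborhoods are cofinite in the copy.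

**Step 5: the function $\kappa$.** Let $X=Y_\gamma$, with $\beta(y)$ the label of $y\in D$. For $x\notin D$ write $\tau(x)=1+\gamma(x)$, so $\gamma(x)\le\gamma$. Put
$$\kappa(x)=\omega^\delta+\gamma(x)\ \ (x\notin D),\qquad\kappa(y)=\beta(y)<\omega^\delta\ \ (y\in D).$$

*($\kappa1$).* $\tau(x)<\kappa(x)$ by (11.1). Take a neighborhood of $x$ in which $\tau(y)<\tau(x)$ for $y\ne x$. If $y\notin D$ then $\gamma(y)<\gamma(x)$, so $\kappa(y)<\kappa(x)$. If $y\in D$ then $\kappa(y)<\omega^\delta\le\kappa(x)$.

*($\kappa2$).* Let $\sigma<\omega^\delta+\gamma(x)$. If $\gamma(x)=0$, use Step 4. If $\gamma(x)>0$, then $\sigma\le\omega^\delta+\eta$ for some $\eta<\gamma(x)$. As $1+\eta<\tau(x)$, every neighborhood of $x$ contains $y\ne x$ with $\tau(y)\ge1+\eta$. Then $y\notin D$, $\gamma(y)\ge\eta$ and $\kappa(y)\ge\omega^\delta+\eta\ge\sigma$.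

**Step 6: reading off the rank.** By Proposition 9.1 the points $\ne(0,0)$ have the ranks $i\oplus j$ over $D$, which are $<\omega^\delta$ since $i,j\le\beta(y)<\omega^\delta$; and, for $x\notin D$, $\tau(x)<\kappa(x)$ and $\kappa(x)\le\omega^\delta+\gamma=\alpha$. The value $\alpha$ is attained at the top point of $X$. Hence $\mathrm{Zg}(R)$ has CB rank $\alpha+1$. For $\alpha=\lambda>0$ a limit ordinal this is $\lambda+1$, which proves Theorem A. $\square$

**Example 11.1 ($\lambda=\omega$).** Here $\delta=1$ and $\gamma=0$. The space $X=Y_0$ is a convergent sequence with limit $x_0$, and the $k$-th isolated point carries $\Gamma_k=\mathbb Z^k$. Condition (∘) at $x_0$ says that $g(k)=n1_k$ for almost all $k$, with $n=g(x_0)$. So $g$ is determined by its other coordinates, and $g\ge0$ iff they are all $\ge0$; forgetting the coordinate at $x_0$ identifies $G$ with $G_\omega$ from Section 1. Over $x_0$ the points $\pi((n),(k))$ have rank $1$ and the points $\pi((n),0)$, $\pi(0,(n))$ have rank $\omega$. The point $\pi(0,0)=K$ has rank $\omega+1$, and all other points have finite rank.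

## 12. Bézout domains of finite Krull dimension

We prove Theorem B.

### 12.1. Existence in dimension at most one

A field gives $0$. Otherwise use the rings of the second trial in Section 10: $\beta(y)=1$ on $D$. All localizations at maximal ideals are discrete valuation rings, so $\dim R=1$, and the CB rank is given by (10.1). We need spaces with prescribed ranks, and take ordinals in the order topology.

Every ordinal $\theta>0$ has the form $\theta=\theta'+\omega^\xi$ with $\omega^\xi$ the last term of its Cantor normal form (coefficients written out by repetition). We claim that its rank in any interval $[0,\theta_0]\ni\theta$ is $\ell(\theta)=\xi$, and that of $0$ is $\ell(0)=0$. This follows from Lemma 7.4. The point $0$ is isolated, so suppose $\theta>0$. For (a), use the neighborhood $(\theta',\theta]$: its other points are $\theta'+\varepsilon$ with $0<\varepsilon<\omega^\xi$, whose last exponent is $<\xi$. For (b), let $\sigma<\xi$; a neighborhood of $\theta$ contains $(\theta'+\varepsilon,\theta]$ for some $\varepsilon<\omega^\xi$, hence the point $\theta'+\varepsilon+\omega^\sigma<\theta$,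 whose last exponent is $\sigma$.

So $X=[0,\omega^\xi]$ is compact, zero-dimensional, scattered and Hausdorff with maximal rank $\xi$, and (10.1) gives CB rank $\xi+2$. For a limit ordinal $\lambda>0$, $X=\bigsqcup_{\xi<\lambda}[0,\omega^\xi]$ gives $\lambda$. These are all the nonzero ordinals not of the form $\lambda+1$.

### 12.2. Non-existence: condition (D) is automatic

Let $R$ be a Bézout domain of finite Krull dimension such that $\mathrm{Zg}(R)$ has a CB rank. If $R$ is a field the rank is $0$. Let $n=\dim R\ge1$.

**Step 1: (D) holds.** This makes Section 7 available. Suppose $P\ne0$ is a prime with $PR_P$ not principal. Let $v$ be the valuation of $R_P$, with value group $\Gamma\ne0$. It has no least positive element, so $\Gamma$ is densely ordered. Every element of $\Gamma_{\ge0}$ is the value of an element of $R$, since elements of $R\setminus P$ have value $0$.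

*An isolated point.* The set $Z_P=\{N:\text{all }r\in R\setminus P\text{ act bijectively}\}$ is closed, as its complement is the union of the sets $(xr=0/x=0)$ and $(x=x/r|x)$, $r\notin P$. It contains $\pi(0,0)$ by Lemma 6.2. Every point of $\mathrm{Zg}(R)$ has a rank, and a point $N$ of least rank in $Z_P$ is isolated in $Z_P$. Let $0\ne x\in N$. As $N$ is an $R_P$-module, $(I,J)=(I(x),J(x))$ is a pair of contractions of proper ideals of $R_P$, as in the proof of Lemma 5.2(1). By continuity of $\pi$ there is a box $B(a,b;c,d)\ni(I,J)$ with $\pi(B(a,b;c,d))\cap Z_P=\{N\}$.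

*Two pairs in the box.* From $b\in IR_P\not\ni d$ and $c\in JR_P\not\ni a$ we get $v(d)<v(b)$ and $v(a)<v(c)$. Choose $h\in\Gamma$ with $v(d)<h<v(b)$ and put $k=v(a)$. Let $I_1,I_2,J_1$ be the contractions to $R$ of $\{v>h\}$, $\{v\ge h\}$, $\{v>k\}$. These are ideals of $R_P$ contained in $PR_P=PR_{\mathfrak m}$ for any maximal $\mathfrak m\supseteq P$ (note $h>0$), so they are also proper ideals of $R_{\mathfrak m}$. Hence $(I_1,J_1),(I_2,J_1)\in\mathcal P$, and both lie in the box.

Their sharps equal $P$. Elements outside $P$ have value $0$ and are not in the sharps. For $r\in P$ and $\{v>h\}$ (resp. $\{v>k\}$) use $s$ of value $h$ (resp. $k$). For $\{v\ge h\}$ use $s$ of value $\max(0,h-v(r))<h$ (any $s$ of value $0$ if $r=0$). So by Lemma 6.2, $N_l=\pi(I_l,J_1)\in Z_P$ for $l=1,2$. Hence $N_1\cong N\cong N_2$.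

*Contradiction.* Let $r\in R$ with $v(r)=h+k$. In the construction of Lemma 5.2(4) for $(I_2,J_1)$ we have $A=\{v\ge-k\}$, so $rA=\{v\ge h\}=I_2R_{\mathfrak m}$. Thus $r$ kills $A/I_2R_{\mathfrak m}$, and hence $N_2$ by (S6). In $N_1$ let $x_1$ have pair $(I_1,J_1)$, and take $s,u\in R$ with $v(s)=k$, $v(u)=h$. As $s\notin J_1$, $x_1=ys$ with $y\in N_1$. Since $r$ and $us$ are associated in $R_P$ and $N_1$ is an $R_P$-module, $yr=0$ iff $x_1u=0$ iff $u\in I_1$, which is false. So $N_1r\ne0$, a contradiction.

### 12.3. Bounding ranks along a chain of primes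

By Step 1 and Lemma 6.4 all points of $\mathcal P$ have a rank $r$, and $r(0,0)$ is the CB rank of $\mathrm{Zg}(R)$ by Lemma 7.3(3). For a nonzero prime $P$ put $\rho(P)=r(P,P)$. The primes inside $P$ form a chain $P=P_0\supsetneq P_1\supsetneq\dots\supsetneq P_h=0$, $h\le n$.

**Step 2: the claim.** *If $\rho(P)=\mu+k$ with $\mu$ a limit ordinal (possibly $0$) and $k<\omega$, then $r(P,P_j)\le\mu+(k+1)n$ for all $j$.* The purpose is to show that in finite dimension the rank cannot jump from $(P,P)$ to $(P,0)$ across a limit ordinal.

We use induction on $\rho(P)$. Let $g=\mu+kn$. By induction, if $P^*\ne0$ is a prime with $\rho(P^*)<\rho(P)$ and $P'\subseteq P^*$ is a prime, then $r(P^*,P')\le g$. To see this, write $\rho(P^*)=\mu'+k'$. If $\mu'=\mu$ then $k'+1\le k$; if $\mu'<\mu$ then $\mu'+(k'+1)n<\mu$. We show $r(P,P_j)\le g+j$ by induction on $j$. For $j=0$: $r(P,P)=\mu+k\le\mu+kn$.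

*A box around $(P,P_j)$, $j\ge1$.* There is a box $B(a_0,b_0;c_0,d_0)\ni(P,P)$ all of whose other points have rank $<\rho(P)$. Let $b=\gcd(b_0,c_0,\varpi)$ for some $0\ne\varpi\in P$. Then $0\ne b\in P$, as $b$ is a linear combination of elements of $P$. Let $d=a_0d_0\notin P$. If $(I,J)\in\mathcal P$, $b\in I$, $d\notin I$, then $b_0,c_0\in I$ and $a_0,d_0\notin I$, so $(I,I)\in B(a_0,b_0;c_0,d_0)$, and
$$r(I,I)<\rho(P)\quad\text{unless }I=P. \tag{12.1}$$
Let $c\in P_j$ with $cR_{P_j}=P_jR_{P_j}$ (and $c=0$ if $P_j=0$). Then $(P,P_j)\in B_1:=B(1,b;c,d)$.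

*The other points of $B_1$.* Let $(P,P_j)\ne(I,J)\in B_1$, and let $P^*=I^\#$, $P'=J^\#$. These are comparable, and $P^*\ne0$ since $0\ne b\in I$. By Lemma 7.3(1), $r(I,J)=r(P^*,P')$.

* $I\ne P$: then $\rho(P^*)=r(I,I)<\rho(P)$ by Lemma 7.3(1) and (12.1). If $P'\subseteq P^*$, then $r(I,J)\le g$. If $P'\supsetneq P^*$, then $r(P^*,P')<r(P^*,P^*)<\rho(P)\le g$ by Lemma 7.3(2).
* $I=P$ and $P'\supsetneq P$: $r(P,P')<\rho(P)\le g$ by Lemma 7.3(2).
* $I=P$ and $P'=P_i$, $i<j$: $r(I,J)\le g+i\le g+j-1$.
* $I=P$ and $P'\subseteq P_j$: impossible. If $P_j=0$, then $J=0=P_j$, so $(I,J)=(P,P_j)$. If $P_j\ne0$, then $c\in J\subseteq P'\subseteq P_j$ gives $P_jR_{P_j}\subseteq P'R_{P_j}$, so $P'=P_j$. Then $J=JR_{P_j}\cap R\supseteq cR_{P_j}\cap R=P_j$, so $J=P_j$, a contradiction.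

So all other points of $B_1$ have rank $\le g+j-1$, hence $r(P,P_j)\le g+j\le\mu+(k+1)n$. This proves the claim.

**Step 3: no rank $\lambda+1$.** We locate a point of rank $\lambda$ and apply the claim to it. Suppose $r(0,0)=\lambda+1$ with $\lambda$ a limit ordinal. By Lemma 7.3(3), no point $\ne(0,0)$ has rank $>\lambda$ and some point $\ne(0,0)$ has rank $\lambda$. By Lemma 7.3(1) there are comparable primes, not both $0$, with $r(P_1,P_2)=\lambda$. If both are nonzero, then $r(P_1,0)>\lambda$ by Lemma 7.3(2), a contradiction. So by symmetry $r(P,0)=\lambda$ for some prime $P\ne0$. By Lemma 7.3(2), $\rho(P)=r(P,P)<r(P,0)=\lambda$. If $\lambda=0$ this is absurd. If $\lambda>0$, write $\rho(P)=\mu+k<\lambda$. As $\lambda$ is a nonzero limit ordinal, the claim gives $r(P,0)\le\mu+(k+1)n<\lambda$, a contradiction. This proves Theorem B. $\square$
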